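# The Bishop–Phelps–Bollobás property does not pass to compact operators

Throughout, $X,Y,Z,\dots$ are Banach spaces over $\mathbb K$, where $\mathbb K$ is $\mathbb R$ or $\mathbb C$. We write $B_X$ and $S_X$ for the closed unit ball and the unit sphere of $X$, $\mathcal L(X,Y)$ for the bounded linear operators from $X$ to $Y$, and $\mathcal K(X,Y)$ for the compact ones.

## Norm attainment, finite-rank approximation, and two convexity notions

**Definition 1 (norm attainment).** An operator $T\in\mathcal L(X,Y)$ attains its norm if $\|Tx_1\|=\|T\|$ for some $x_1\in S_X$.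

For example, let $f=(f_i)\in\ell_1=c_0^*$. Then $f$ attains its norm on $c_0$ if and only if only finitely many $f_i$ are nonzero. If $f\neq 0$ has finite support, take $x_i=\overline{f_i}/|f_i|$ on the support and $0$ elsewhere. Conversely, if $x\in S_{c_0}$ and $|\sum f_ix_i|=\sum|f_i|$, then $|x_i|=1$ whenever $f_i\ne0$, and an element of $c_0$ has only finitely many coordinates of modulus $1$. So in $c_0$ attaining the norm is a restrictive condition, and we shall use this.

**Definition 2 (BPBp).** The pair $(X,Y)$ has the Bishop–Phelps–Bollobás property (BPBp) if for every $\varepsilon>0$ there is $\eta(\varepsilon)>0$ such that, whenever $T\in\mathcal L(X,Y)$ with $\|T\|=1$ and $x_0\in S_X$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, there are $S\in\mathcal L(X,Y)$ and $x_1\in S_X$ with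
$$\|S\|=\|Sx_1\|=1,\qquad\|x_0-x_1\|<\varepsilon,\qquad\|S-T\|<\varepsilon .$$

The basic example is $Y=\mathbb K$. Bollobás' theorem (Bull. London Math. Soc. 2 (1970)) states: if $0<\beta<\frac12$, $x\in S_X$, $h\in S_{X^*}$ and $|1-h(x)|\le\beta^2/2$, then there are $x'\in S_X$ and $h'\in S_{X^*}$ with
$$h'(x')=1,\qquad \|h-h'\|\le\beta,\qquad\|x-x'\|<\beta+\beta^2 .$$
We use this theorem as a black box. It gives the BPBp of $(X,\mathbb K)$: for $0<\varepsilon<1$ put $\beta=\varepsilon/2$ and $\eta=\beta^2/2$. If $|T(x_0)|>1-\eta$, choose $|c|=1$ with $cT(x_0)>0$, apply the theorem to $h=cT$ and $x=x_0$, and let $S=\bar c\,h'$, $x_1=x'$. Then $\|S-T\|\le\beta<\varepsilon$ and $\|x_1-x_0\|<\beta+\beta^2<2\beta=\varepsilon$.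

**Definition 3 (BPBp for compact operators).** The pair $(X,Y)$ has the BPBp for compact operators if Definition 2 holds with $\mathcal L(X,Y)$ replaced by $\mathcal K(X,Y)$ throughout, so that both the given $T$ and the operator $S$ to be found are compact.

For example, if $X$ or $Y$ is finite-dimensional, every operator is compact, and the two properties coincide. In particular $(X,\mathbb K)$ has both.

**Definition 4 (approximable operators, AP).** An operator is approximable if it is a limit, in operator norm, of finite-rank operators. A Banach space $X$ has the approximation property (AP) if for every compact $C\subset X$ and $\delta>0$ there is a finite-rank $F\in\mathcal L(X,X)$ with $\|Fx-x\|<\delta$ for all $x\in C$.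

Approximable operators are compact. For an example, let $d_i>0$ with $\sum d_i^3<\infty$. The diagonal operator $D:c_0\to\ell_3$, $Dx=(d_ix_i)$, is approximable, since cutting off after $N$ coordinates costs at most $(\sum_{i>N}d_i^3)^{1/3}$ in norm. For the AP, we use two facts.

First, if finite-rank operators $F_k$ on $X$ satisfy $\sup_k\|F_k\|<\infty$ and $F_kx\to x$ for every $x$, then $X$ has the AP: convergence at the points of a finite net of $C$, together with the norm bound, gives uniform convergence on $C$. So $c_0$ has the AP, by coordinate truncation.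

Second, if $X$ has the AP, every compact $R:Z\to X$ is approximable: apply the AP to $C=\overline{R(B_Z)}$; then $\|FR-R\|\le\delta$ and $FR$ has finite rank. Note that here $X$ is the range. The AP of the domain does not give this by the same argument, and later a compact operator from a space with the AP will fail to be approximable.

**Definition 5 (condition $(C_q)$).** Let $q\ge2$ be real. A Banach space $Y_0$ satisfies $(C_q)$ if
$$\|a+b\|^q+\|a-b\|^q\ \ge\ 2\|a\|^q+2\|b\|^q\qquad(a,b\in Y_0).\tag{1}$$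

Scalars satisfy it: by convexity of $s\mapsto s^{q/2}$ and the parallelogram law,
$$\tfrac12\big(|a+b|^q+|a-b|^q\big)\ge\Big(\tfrac12\big(|a+b|^2+|a-b|^2\big)\Big)^{q/2}=(|a|^2+|b|^2)^{q/2}\ge|a|^q+|b|^q .$$
Summing over coordinates, $\ell_q$ and all its subspaces satisfy $(C_q)$. The plane with the maximum norm does not: for $a=(1,0)$, $b=(0,1)$ the left side of (1) is $2$ and the right side is $4$. We use $(C_q)$ as rigidity: if $\|a\|=1$ and $\|a\pm b\|\le1$, then (1) gives $2\ge2+2\|b\|^q$, so $b=0$.

**Definition 6 (gauge of a convex function).** Let $\Theta:V\to[0,\infty)$ be a continuous convex function on a normed space with $\Theta(0)=0$ and $\Theta(cy)=\Theta(y)$ for $|c|=1$. Its gauge is $H(y)=\inf\{s>0:\Theta(y/s)\le1\}$.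

The set $\{\Theta\le1\}$ is convex, balanced and absorbing, so $H$ is a seminorm. Moreover
$$H(y)\le1\iff\Theta(y)\le1,\qquad\qquad H(y)=1\ \Rightarrow\ \Theta(y)=1.\tag{2}$$
Indeed, if $H(y)\le1$ then $\Theta(y/s)\le1$ for all $s>1$, and we let $s\downarrow1$; the converse is clear. If $\Theta(y)<1$, then $\Theta((1+s)y)\le1$ for some $s>0$ by continuity, so $H(y)<1$.

The example to remember is $V=\mathbb R^2$, $\Theta(u,w)=|u|^q+\big((2|w|-1)_+\big)^q$, where $s_+=\max(s,0)$. For $|w|\le\frac12$ we have $\Theta(1,w)=1$, and $H(u,w)\ge|u|$ because $\Theta\le1$ forces $|u|\le1$. So $H(1,w)=1$ for $|w|\le\frac12$: the unit sphere contains a vertical segment, and small changes in $w$ cost nothing. In the $u$-direction there is no such freedom. If $H(y)=1$ and $H(y\pm r)\le1$ with $r=(r_0,s)$, then, by $(C_q)$ for scalars and convexity of $w\mapsto((2|w|-1)_+)^q$,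
$$1\ge\tfrac12\big(\Theta(y+r)+\Theta(y-r)\big)\ge\Theta(y)+|r_0|^q=1+|r_0|^q,$$
so $r_0=0$. A norm that is rigid in one component and free in another will be the ground floor of the construction.

## Does the BPBp force the BPBp for compact operators?

Suppose $(X,Y)$ has the BPBp and start with a compact $T$. The BPBp supplies some $S$ near $T$ that attains its norm near $x_0$, but nothing says that $S$ is compact. Can one always find a compact one, with an $\eta$ depending only on $\varepsilon$? That is: does every pair with the BPBp have the BPBp for compact operators?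

The question is posed by Dantas, García, Maestre and Martín (arXiv:1604.00618 (2016)). The reverse implication is known to fail: $(L_1[0,1],C[0,1])$ has the BPBp for compact operators, although the norm-attaining operators are not dense in $\mathcal L(L_1[0,1],C[0,1])$. We shall see that the implication asked about fails as well, over $\mathbb R$ and over $\mathbb C$.

## Compactifying $S$ from the left: the ranges $c_0(\Gamma)$ and $\ell_p(\Gamma)$

When $X$ or $Y$ is finite-dimensional the answer is trivially yes. The first thing to try for infinite-dimensional $Y$ is to replace $S$ by $KS$, where $K$ is a compact contraction of $Y$ that moves $T(B_X)$ very little and fixes the vector $Sx_1$ at which the norm is seen.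

**Proposition 1.** Suppose that for every compact $C\subset Y$, every $y\in Y$ and $\delta>0$ there is $K\in\mathcal K(Y,Y)$ with $\|K\|\le1$, $Ky=y$ and $\sup_{c\in C}\|Kc-c\|<\delta$. Then for every $X$, the BPBp of $(X,Y)$ implies its BPBp for compact operators. This applies to $Y=c_0(\Gamma)$ and $Y=\ell_p(\Gamma)$, $1\le p<\infty$.

**Proof.** Let $\eta$ be the function for the BPBp; we use $\eta(\varepsilon/2)$. Let $T$ be compact, $\|T\|=1$, $x_0\in S_X$, $\|Tx_0\|>1-\eta(\varepsilon/2)$. Take $S,x_1$ from the BPBp with $\varepsilon/2$, and take $K$ for $C=\overline{T(B_X)}$, $y=Sx_1$, $\delta=\varepsilon/2$. Then $KS$ is compact, $\|KS\|\le1$, and $\|KSx_1\|=\|Sx_1\|=1$. Also $\|KS-T\|\le\|K(S-T)\|+\|KT-T\|<\frac\varepsilon2+\frac\varepsilon2$.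

Now let $Y=c_0(\Gamma)$ or $\ell_p(\Gamma)$. By compactness there is a finite $F\subset\Gamma$ with $\|c1_{F^c}\|<\delta/4$ for $c\in C$. Let $t=y1_{F^c}$. If $t=0$, let $Kc=c1_F$. Otherwise choose a norm-one functional $f$ with $f(t)=\|t\|$ and let
$$Kc=c1_F+f(c1_{F^c})\,\frac{t}{\|t\|}.$$
This has finite rank. For $a$ supported in $F$ and $b$ in $F^c$, the norm $\|a+b\|$ depends only on $\|a\|$ and $\|b\|$ and is nondecreasing in each; since $|f(c1_{F^c})|\le\|c1_{F^c}\|$, we get $\|K\|\le1$. Further $Ky=y1_F+t=y$ and $\|Kc-c\|\le2\|c1_{F^c}\|<\delta/2$ for $c\in C$. $\square$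

For a general range the argument stops at the choice of $K$. It must have norm at most one and fix $y=Sx_1$ exactly. If we only have $\|Ky-y\|<\delta$, then $\|KSx_1\|>1-\delta$ and nothing makes $KS$ attain its norm, so we are back at the hypothesis we started from. We therefore look for a $Y$ in which compact operators are far from having such room, while general operators have plenty.

## Norm-attaining operators on subspaces of $c_0$

Here is a simple way to prevent compact operators from being approximated by norm-attaining ones.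

**Lemma 2.** Let $X$ be a closed subspace of $c_0(I)$, $I$ countable, and $x_1\in S_X$. There is a closed subspace $Z\subset X$ of finite codimension with $\|x_1\pm\frac12z\|\le1$ for all $z\in B_Z$.

**Proof.** The set $I_1=\{i:|x_1(i)|>\frac12\}$ is finite. Let $Z=\{x\in X:x|_{I_1}=0\}$, the kernel of a continuous map into $\mathbb K^{I_1}$. On $I_1$ the vectors $x_1\pm\frac12z$ agree with $x_1$; off $I_1$ their coordinates are at most $\frac12+\frac12$ in modulus. $\square$

**Proposition 3.** If $X$ is a closed subspace of $c_0$ and $Y_0$ satisfies $(C_q)$, then every norm-attaining $S\in\mathcal L(X,Y_0)$ has finite rank.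

**Proof.** Let $\|S\|=\|Sx_1\|=1$ (the case $S=0$ is trivial, and otherwise we scale) and take $Z$ from Lemma 2. For $z\in B_Z$ we have $\|Sx_1\pm\frac12Sz\|\le1$, and rigidity gives $Sz=0$. So $S$ vanishes on a subspace of finite codimension. $\square$

Hence, if there is a compact $T_0:X\to Y_0$ of norm one at distance $\rho>0$ from the finite-rank operators, no norm-attaining operator is within $\rho$ of $T_0$. This shows too much: the operators excluded near $T_0$ are all norm-attaining operators, so $(X,Y_0)$ fails the BPBp itself. We must enlarge $Y_0$ to a space $Y$ in which every $T$ can be corrected to a norm-attaining $S$, but where the correction of $T_0$ is never compact. Two theorems do this.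

**Theorem 1.** There are a closed subspace $X$ of $c_0$ with the AP, a closed subspace $Y_0\subset\ell_3$, and a compact $T_0:X\to Y_0$ with $\|T_0\|=1$ which is not approximable.

**Theorem 2.** Let $X\neq\{0\}$ be a separable Banach space and let $Y_0$ satisfy $(C_q)$, $q\ge2$. There is a Banach space $Y\supset Y_0$ (isometrically), with a norm-one projection $P_0:Y\to Y_0$, such that:

(a) $(X,Y)$ has the BPBp.

(b) Suppose in addition that $X$ is a closed subspace of $c_0$ with the AP. If $T_0\in\mathcal K(X,Y_0)$, $\|T_0\|=1$, has distance $\rho>0$ to the finite-rank operators $X\to Y_0$, and $S\in\mathcal K(X,Y)$ satisfies $\|S\|=1=\|Sx_1\|$ for some $x_1\in S_X$, then $\|S-T_0\|\ge\theta:=\min(\rho,\frac1{40})$.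

**Corollary.** Take $X,Y_0,T_0$ from Theorem 1 and $Y$ from Theorem 2 with $q=3$. Then $(X,Y)$ has the BPBp and fails the BPBp for compact operators. Moreover, no norm-attaining compact operator lies in the open ball of radius $\theta/2$ about $T_0$ in $\mathcal K(X,Y)$. So the BPBp does not imply the BPBp for compact operators.

**Proof of the Corollary from the theorems.** $X$ is separable, being a subspace of $c_0$; it is nonzero since $T_0\ne0$; and $Y_0\subset\ell_3$ satisfies $(C_3)$. The BPBp is (a). Regard $T_0$ as an operator into $Y$; since $T_0$ is not approximable, $\rho>0$. For $\varepsilon=\theta$ and any $\eta>0$, there is $x_0\in S_X$ with $\|T_0x_0\|>1-\eta$, and by (b) no compact $S$ works for $T=T_0$. Finally, let $S'$ be compact, attain its norm, and satisfy $\|S'-T_0\|<\theta/2$. Then $S'\ne0$, and $S'/\|S'\|$ is compact, norm-attaining, of norm one, with $\big\|S'/\|S'\|-S'\big\|=|1-\|S'\||<\theta/2$. Its distance to $T_0$ is less than $\theta$, contradicting (b). $\square$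

Why does Theorem 1 ask for the AP of $X$? In $Y$ we shall add many copies of $X$ as new coordinates. Part (b) will show that if $S$ is compact and attains its norm, then on a subspace $Z$ of finite codimension $P_0S$ is a limit of operators that factor through one such coordinate, that is, through a compact operator $Z\to X$. The AP of $X$, as a range, makes these approximable.

## A compact non-approximable operator from a matrix with $A^2=0$

This section proves Theorem 1. The obstruction to finite-rank approximation is a trace: a bounded functional $\Lambda$ on operators that vanishes on finite rank because $A^2=0$, but not on our operator because $A$ has nonzero trace.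

**Lemma 4 (Davie's matrix; A. M. Davie, Bull. London Math. Soc. 5 (1973)).** There is a scalar matrix $A=(a_{ij})_{i,j\in\mathbb N}$ with finitely supported rows and columns and finitely many nonzero diagonal entries such that $A^2=0$, $\sum_ia_{ii}\ne0$, and, with $\alpha_i=\max_j|a_{ij}|$, $\sum_i\alpha_i^r<\infty$ for all $r>2/3$.

**Step 1: characters and signs with small sums (complex scalars).** The purpose is to choose objects whose sums show square-root cancellation. Let $G_n$ be the cyclic group of order $3\cdot2^n$, $n\ge0$. It has $3\cdot2^n$ characters; split them into $2^n$ triples. From each triple choose independently and uniformly one character, called a $\sigma$; the other two are called $\tau$'s. This gives $\sigma^n_1,\dots,\sigma^n_{2^n}$ and $\tau^n_1,\dots,\tau^n_{2^{n+1}}$.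

Fix $g\in G_n$. A triple whose values at $g$ have sum $s$ contributes $2\sigma(g)-(s-\sigma(g))=3\sigma(g)-s$ to $2\sum_j\sigma^n_j(g)-\sum_j\tau^n_j(g)$. This has mean $0$ and modulus at most $4$. So the whole expression is a sum of $2^n$ independent mean-zero variables of modulus at most $4$. Recall Hoeffding's inequality: independent mean-zero real variables $\xi_j$ with values in intervals of length $l_j$ satisfy $\mathbb P(|\sum\xi_j|\ge t)\le2\exp(-2t^2/\sum l_j^2)$. Put $s_0=20\sqrt{n+1}\,2^{n/2}$. If the modulus of the sum is at least $s_0$, its real or imaginary part has modulus at least $s_0/\sqrt2$; these parts are sums of variables with values in $[-4,4]$, so this has probability at most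
$$4\exp\Big(-\frac{2\,(s_0^2/2)}{2^n\cdot8^2}\Big)=4e^{-6.25(n+1)} .$$
There are $3\cdot2^n$ elements $g$, and $3\cdot2^n\cdot4e^{-6.25(n+1)}<1$ (true for $n=0$, and the left side decreases in $n$). So we can fix a choice with
$$\Big|2\sum_j\sigma^n_j(g)-\sum_j\tau^n_j(g)\Big|\le20\sqrt{n+1}\,2^{n/2}\qquad\text{for all }g\in G_n.\tag{3}$$
With these fixed, let $n\ge1$ and take independent uniform signs $\epsilon^n_1,\dots,\epsilon^n_{2^n}$. For fixed $g\in G_{n-1}$, $h\in G_n$ the sum in (4) below has $2^n$ independent mean-zero terms of modulus $1$, with real and imaginary parts in $[-1,1]$. The same argument bounds the probability that its modulus is at least $s_0$ by $4e^{-100(n+1)}\le4e^{-6.25(n+1)}$. Since $(3\cdot2^{n-1})(3\cdot2^n)\cdot4e^{-6.25(n+1)}<1$, we can fix signs with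
$$\Big|\sum_{j\le2^n}\epsilon^n_j\,\overline{\tau^{n-1}_j(g)}\,\sigma^n_j(h)\Big|\le20\sqrt{n+1}\,2^{n/2}\qquad\text{for all }g\in G_{n-1},\ h\in G_n.\tag{4}$$

**Step 2: the matrix and $A^2=0$.** Let $P_n$ ($n\ge1$) be the $2^n\times G_n$ matrix with entries $(3\cdot2^n)^{-1/2}\epsilon^n_j\sigma^n_j(g)$ and $Q_n$ ($n\ge0$) the $2^{n+1}\times G_n$ matrix with entries $(3\cdot2^n)^{-1/2}\tau^n_j(g)$. By orthogonality of characters,
$$P_nP_n^*=I,\qquad Q_nQ_n^*=I,\qquad P_nQ_n^*=0 .$$
On the index set $\bigsqcup_{n\ge0}G_n$, with all matrices extended by zero, put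
$$A=\sum_{k\ge1}2^{-k}(P_k^*+Q_{k-1}^*)(P_k-Q_{k-1}).$$
Both $P_k$ and $Q_{k-1}$ have $2^k$ rows, so this makes sense. Only the blocks $k-1$ and $k$ occur in the $k$-th term, so $A$ is block-tridiagonal with finite blocks; its rows and columns are finitely supported. We claim $(P_k-Q_{k-1})(P_l^*+Q_{l-1}^*)=0$ for all $k,l$. For $k=l$ the product is $P_kP_k^*-Q_{k-1}Q_{k-1}^*=I-I$, since the cross terms live on different blocks. For $l=k+1$ the only common block is $G_k$, with term $P_kQ_k^*=0$. For $l=k-1$ the only common block is $G_l$, with term $-Q_lP_l^*=0$. Otherwise no blocks meet. Hence $A^2=0$.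

**Step 3: trace and row bounds.** The diagonal block $n\ge1$ receives $2^{-n}P_n^*P_n$ from $k=n$ and $-2^{-n-1}Q_n^*Q_n$ from $k=n+1$. As $\overline{\sigma(g)}\sigma(h)=\sigma(h-g)$ and the signs square to $1$, its entries are
$$2^{-n-1}(3\cdot2^n)^{-1}\Big(2\sum_j\sigma^n_j(h-g)-\sum_j\tau^n_j(h-g)\Big).$$
For $h=g$ this is a multiple of $2\cdot2^n-2^{n+1}=0$. By (3) all entries are $O(\sqrt{n+1}\,2^{-3n/2})$. Block $0$ is $-\frac12Q_0^*Q_0$, with three diagonal entries $-\frac12\cdot\frac13\cdot2=-\frac13$. So $\sum a_{ii}=-1$, with finitely many nonzero terms. The off-diagonal blocks are $2^{-n}Q_{n-1}^*P_n$ and $-2^{-n}P_n^*Q_{n-1}$ ($n\ge1$), with entries $O(2^{-2n}\sqrt{n+1}\,2^{n/2})$ by (4). So rows in block $n$ have $\alpha_i=O(\sqrt{n+2}\,2^{-3n/2})$; there are $3\cdot2^n$ of them, and $\sum_n3\cdot2^n(n+2)^{r/2}2^{-3nr/2}<\infty$ for $r>2/3$.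

**Step 4: real scalars.** Write $A=B+iC$ with $B,C$ real. From $A^2=0$ we get $B^2=C^2$ and $BC+CB=0$, so $\begin{pmatrix}B&-C\\C&B\end{pmatrix}$ squares to $0$. Its trace is $2\sum b_{ii}=-2$, and its rows satisfy the same bounds, each occurring twice. $\square$

**Step 5: the spaces $E$, $Y_0$, $X$.** We now turn the rows of $A$ into spaces. Let $a_i\in c_0$ be the $i$-th row, so $\|a_i\|=\alpha_i$. Put $E_n=\mathrm{span}\{a_1,\dots,a_n\}$ and $E=\overline{\bigcup_nE_n}\subset c_0$. Put $d_i=\alpha_i^{3/10}$ if $\alpha_i>0$ and $d_i=2^{-i}$ otherwise. Since $0.9>2/3$ and $0.7>2/3$,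
$$\sum d_i^3<\infty,\qquad\sum d_i^{-1}\alpha_i<\infty .$$
The map $D:E\to\ell_3$, $De=(d_ie(i))_i$, is compact, as a norm limit of its coordinate truncations. Let $Y_0=\overline{D(E)}\subset\ell_3$.

The space $E$ need not have the AP, so we replace it by a space of approximating sequences lying over it:
$$X=\{(e,(c_n)_{n\ge1}):\ e,c_n\in E,\ e+c_n\in E_n,\ \|c_n\|\to0\}\subset E\oplus_\infty c_0(E)\subset c_0(\mathbb N\cup\mathbb N^2).$$
As each $E_n$ is closed, $X$ is a closed subspace of $c_0$ (over a countable index set). For $x=(e,(c_n))$ write $q_Xx=e$ and $x_n=e+c_n\in E_n$. So $x$ records a vector $e$ with approximations $x_n\in E_n$ to it.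

**Step 6: $X$ has the AP.** The approximations are built into the elements, so we use them. Let $F_kx=(x_k,(c_n'))$ with $c_n'=x_n-x_k$ for $n\le k$ and $c_n'=0$ for $n>k$. Then $x_k+c_n'$ equals $x_n\in E_n$ for $n\le k$ and $x_k\in E_k\subset E_n$ for $n>k$, so $F_kx\in X$. It depends only on $x_1,\dots,x_k\in E_k$, so $F_k$ has finite rank. The coordinates of $F_kx-x$ are $x_k-e=c_k$, then $x_n-x_k-c_n=-c_k$ for $n\le k$, and $-c_n$ for $n>k$. So $\|F_kx-x\|=\sup_{n\ge k}\|c_n\|\to0$ and $\|F_k\|\le2$. By the first fact after Definition 4, $X$ has the AP.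

**Step 7: from functionals on $X$ to functionals on $E$.** To test operators on $X$ by a trace on $E$ we need a linear way to push $x^*\in X^*$ down to $E$. For $z\in E_n$ let $j_nz\in X$ have $e=0$, $c_n=z$ and all other $c_k=0$. Since $\|\sum_{n\le N}j_nz_n\|=\max\|z_n\|$, we get $\sum_n\|x^*\circ j_n\|\le\|x^*\|$. As $\|x_n\|\le2\|x\|$, the formula
$$\Pi x^*(x)=x^*(x)-\sum_nx^*(j_nx_n)$$
is well defined, with $|\Pi x^*(x)|\le3\|x^*\|\|x\|$. If $q_Xx=0$ then $x_n=c_n\in E_n$ and $x=\sum j_nc_n$ in norm, so $\Pi x^*(x)=0$. Next, every $e\in E$ has a lift of norm at most $\|e\|$: let $e_n$ be a nearest point to $e$ in $E_n$. Then $e_n\to e$, $\|e_n-e\|\le\|e\|$, and $(e,(e_n-e)_n)\in X$. So $q_X$ is onto $E$, and $\Pi x^*=\omega_{x^*}\circ q_X$ for a functional $\omega_{x^*}$ on $E$, linear in $x^*$, with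
$$\|\omega_{x^*}\|\le3\|x^*\|,\qquad\omega_{q_X^*e^*}=e^*\quad(e^*\in E^*).$$
The last identity holds because $q_Xj_n=0$, so that $\Pi q_X^*e^*=q_X^*e^*$.

**Step 8: the trace functional.** We show that $T_1:=Dq_X:X\to Y_0$ is not approximable; it is compact because $D$ is. Let $\pi_i\in Y_0^*$ be the coordinate functionals and, for $F\in\mathcal L(X,Y_0)$,
$$\Lambda(F)=\sum_id_i^{-1}\,\omega_{F^*\pi_i}(a_i),\qquad|\Lambda(F)|\le3\|F\|\sum_id_i^{-1}\alpha_i .$$
So $\Lambda$ is a bounded linear functional. If $F=x^*\otimes y$, i.e. $Fx=x^*(x)y$, then $F^*\pi_i=\pi_i(y)x^*$ and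
$$\Lambda(F)=\omega_{x^*}(Ly),\qquad Ly=\sum_id_i^{-1}\pi_i(y)a_i,$$
where $L:Y_0\to E$ is bounded. Now $\pi_i(Da_k)=d_ia_{ki}$, so $L(Da_k)=\sum_ia_{ki}a_i$, which is the $k$-th row of $A^2=0$. The $Da_k$ span a dense subspace of $Y_0$, so $L=0$. Hence $\Lambda$ vanishes on rank-one operators, so on finite-rank ones, and by boundedness on approximable ones. On the other hand $(Dq_X)^*\pi_i=q_X^*(d_i\,e_i^*|_E)$, with $e_i^*$ the $i$-th coordinate functional of $c_0$. By Step 7,
$$\Lambda(Dq_X)=\sum_id_i^{-1}d_i\,e_i^*(a_i)=\sum_ia_{ii}\ne0 .$$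
So $T_1$ is not approximable. Put $T_0=T_1/\|T_1\|$. This proves Theorem 1. $\square$

## Enlarging $Y_0$ by fresh copies of $X$

We now construct $Y$ for Theorem 2. Before the definitions, here is the calculation that they are made for. Suppose $T:X\to Y_0$ has norm one and nearly attains it at $x_0$; take $f\in S_{Y_0^*}$ with $f(Tx_0)=\|Tx_0\|$. Bollobás' theorem turns $T^*f$ into a nearby $\varphi\in S_{X^*}$ that attains its norm at some $x_1$ near $x_0$. Put $S=(1-\tau)T+\lambda e_\gamma$, where $e_\gamma$ embeds $X$ as a new coordinate. We want a term in the norm of $Y$ that reads off exactly $|\varphi(x)|$ from the pair $(v,w)=((1-\tau)Tx,\lambda x)$. The seminorm $|g(v)+\lambda^{-1}\psi(w)|$ does so if $g=(1-2\tau)f$ and $\psi=\varphi-(1-\tau)T^*g$, which is small. But a rank-one perturbation of $T$ in place of $\lambda e_\gamma$ would serve this term equally well. So we add a second term $\tau\|v-\lambda^{-1}Bw\|$ with $B=(1-\tau)T$. It vanishes on all pairs $((1-\tau)Tx,\lambda x)$, and it penalizes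 directions $(v,w)$ in which $v$ is not recovered from $w$ as $\lambda^{-1}Bw$. That penalty will bite in part (b). The new coordinate must also be measured by a norm in which adding $\lambda x$ is free, as in the example after Definition 6.

**Step 1: parameters.** They balance the size of a perturbation against the number of places where it can be made. For $m\ge1$ let
$$\lambda_m=2^{-m-2},\qquad\tau_m=(2\lambda_m)^{r_m},$$
where $r_1=3$ and the integers $r_m$ increase so fast that $2^{m-1-r_m}\le4^{-m}\tau_{m-1}^q$ for $m\ge2$. Since $\tau_m=2^{-(m+1)r_m}$, the $\tau_m$ decrease and $\tau_m\le\tau_1=2^{-6}$. Also $5\tau_m\le\lambda_m$: as $r_m\ge3$, $\lambda_m/\tau_m=2^{(m+1)r_m-m-2}\ge2^{2m+1}\ge5$. Finally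
$$0<t_p:=\sum_{m>p}2^{m-1-r_m}\le\tau_p^q\sum_{m>p}4^{-m}\le4^{-p}\tau_p^q .\tag{5}$$

**Step 2: the ground norm $H$.** The purpose is a norm that is rigid in $Y_0$ and free for small new coordinates. Suppose disjoint index sets $\Gamma_1,\dots,\Gamma_n$ are given, each $\gamma$ having a level $m(\gamma)\in\mathbb N$. Put $\Delta_n=\Gamma_1\cup\dots\cup\Gamma_n$, $\Delta_0=\emptyset$. For $w:\Delta_n\to X$ put
$$Q_m(w)=\Big(\sum_{m(\gamma)=m}\|w_\gamma\|^{r_m}\Big)^{1/r_m},\qquad Q(w)=\sup_mQ_m(w).$$
Let $Y_n$ be the set of all $y=(u,w)$ with $u\in Y_0$ and $w$ in the $Q$-closure of the finitely supported functions, i.e. in the $c_0$-sum over $m$ of the spaces $\ell_{r_m}(\{\gamma\in\Delta_n:m(\gamma)=m\},X)$. On $Y_n$ let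
$$\Theta(y)=\|u\|^q+\big((2Q(w)-1)_+\big)^q,\qquad H=\text{gauge of }\{\Theta\le1\}.$$
With respect to the norm $\max(\|u\|,Q(w))$, in which $Y_n$ is complete, $\Theta$ is continuous; it is convex, invariant under unimodular scalars, and $\Theta(0)=0$. So (2) holds. If $\Theta(y)\le1$ then $\|u\|\le1$ and $Q(w)\le1$; so $\|u\|\le H(y)$, $Q(w)\le H(y)$, and $H$ is a norm. Directly from the definition, $H(u,0)=\|u\|$ and $H(0,w)=Q(w)$. Hence
$$\max(\|u\|,Q(w))\le H(y)\le\|u\|+Q(w),$$
and $(Y_n,H)$ is complete. $H$ does not increase if coordinates of $w$ are replaced by $0$, because $\Theta$ does not. By $(C_q)$ for $\|u\|^q$ and convexity of $((2Q-1)_+)^q$, for $r\in Y_n$ with $Y_0$-component $r_0$,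
$$\tfrac12\big(\Theta(y+r)+\Theta(y-r)\big)\ge\Theta(y)+\|r_0\|^q .\tag{6}$$

**Step 3: the induction.** We add indices for all data that can arise in the calculation above. Let $N_0=H=\|\cdot\|$ on $Y_0$. Given $(Y_n,N_n)$ with $N_n\ge H$, let $\Gamma_{n+1}$ be the set of all
$$\gamma=(n+1,m,g,\psi,B,\xi)$$
with $m\in\mathbb N$; $g\in(Y_n,N_n)^*$, $\|g\|\le1-2\tau_m$; $\psi\in X^*$, $\|\psi\|\le4\tau_m$; $B\in\mathcal L(X,Y_0)$, $\|B\|\le1$; and $\xi\in\mathbb R$. The number $\xi$ is a mere label; it provides uncountably many copies of each datum. The level is $m(\gamma)=m$, and we write $\lambda_\gamma=\lambda_m$, $\tau_\gamma=\tau_m$, $g_\gamma,\psi_\gamma,B_\gamma$ accordingly. For $v\in Y_n$ with $Y_0$-component $u$, and $w\in X$, let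
$$M_\gamma(v,w)=\Big(\big|g_\gamma(v)+\lambda_\gamma^{-1}\psi_\gamma(w)\big|^q+\tau_\gamma^q\big\|u-\lambda_\gamma^{-1}B_\gamma w\big\|^q\Big)^{1/q}.$$
This is a seminorm. Write elements of $Y_{n+1}$ as $(v,w)$ with $v\in Y_n$ and $w=(w_\gamma)_{\gamma\in\Gamma_{n+1}}$, and put
$$N_{n+1}(v,w)=\max\Big\{N_n(v),\ H(v,w),\ \sup_{\gamma\in\Gamma_{n+1}}M_\gamma(v,w_\gamma)\Big\}.$$
Since $a^q+b^q\le(a+b)^q$ for $a,b\ge0$ and $\|u\|\le H(v)\le N_n(v)$,
$$M_\gamma(v,0)\le(1-\tau_\gamma)N_n(v),\qquad M_\gamma(0,w)\le5\tau_\gamma\lambda_\gamma^{-1}\|w\|\le\|w\| .\tag{7}$$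
The first bound is $(1-2\tau_\gamma)+\tau_\gamma$, the second $4\tau_\gamma\lambda_\gamma^{-1}+\tau_\gamma\lambda_\gamma^{-1}$, and then $5\tau_\gamma\le\lambda_\gamma$. So $M_\gamma(v,w_\gamma)\le N_n(v)+\|w_\gamma\|\le N_n(v)+H(v,w)$. As $H(v)\le H(v,w)$, induction gives
$$H\le N_n\le(n+1)H\qquad\text{on }Y_n,\tag{8}$$
and $(Y_n,N_n)$ is a Banach space. By (7) and $H\le N_n$, $N_{n+1}(v,0)=N_n(v)$, so $Y_n\subset Y_{n+1}$ isometrically; and since $N_{n+1}(v,w)\ge N_n(v)$, the truncation $Y_{n+1}\to Y_n$ has norm one (or is zero if $Y_n=\{0\}$, a case in which nothing below changes). Let $Y$ be the completion of $\bigcup_nY_n$ with the common norm $N$.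

**Step 4: coordinates and a formula for $N$ on $Y$.** Here we make sure that all the quantities survive completion. As the $Y_n$ are complete, the truncations extend to contractive projections $P_n:Y\to Y_n$. They satisfy $P_kP_n=P_{\min(k,n)}$, and $P_ny\to y$ for all $y\in Y$, since this holds on $\bigcup Y_k$ and the $P_n$ are contractions. In particular $P_0$ is the projection in Theorem 2. For $\gamma\in\Gamma_{n+1}$ let $y_\gamma$ be the $\gamma$-coordinate of $P_{n+1}y$ and $M_\gamma(y)=M_\gamma(P_ny,y_\gamma)$. Put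
$$Q_m(y)=\Big(\sum_{m(\gamma)=m}\|y_\gamma\|^{r_m}\Big)^{1/r_m}=\sup_nQ_m(P_ny),\qquad Q(y)=\sup_mQ_m(y)=\sup_nQ(P_ny).$$
Since $Q(P_ny)\le N(P_ny)\le N(y)$, $Q$ is a seminorm on $Y$ with $Q\le N$, hence continuous. Let $\Theta(y)=\|P_0y\|^q+((2Q(y)-1)_+)^q$ and let $H$ be the gauge of $\{\Theta\le1\}$ in $Y$. On $\bigcup Y_n$ these agree with the earlier definitions. $\Theta$ is continuous and convex on $Y$, so (2) holds on $Y$, as do $\|P_0y\|\le H(y)$, $Q(y)\le H(y)$, and (6) with $r_0=P_0r$, by the same proofs.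

Because $\Theta(P_ny)$ increases to $\Theta(y)$, we have $\Theta(y)\le1$ if and only if $\Theta(P_ny)\le1$ for all $n$. By homogeneity $H(y)=\sup_nH(P_ny)$, a nondecreasing sequence. As $H(P_ny)\le N_n(P_ny)\le N(y)$, $H\le N$ on $Y$. Unrolling the definition of $N_n$, and using $N(y)=\lim N(P_ny)=\sup_nN_n(P_ny)$,
$$N_n(P_ny)=\max\Big\{H(P_ny),\sup_{\gamma\in\Delta_n}M_\gamma(y)\Big\},\qquad N(y)=\max\Big\{H(y),\sup_\gamma M_\gamma(y)\Big\}.\tag{9}$$

**Step 5: countable supports.** This is what will let us find a coordinate that nothing else has touched. Every element of $Y_n$ is a limit of finitely supported ones, so it has countable support; hence so has every $y\in Y$, i.e. $\{\gamma:y_\gamma\ne0\}$ is countable. For $x\in X$ let $e_\gamma x\in Y$ have $\gamma$-coordinate $x$ and all else $0$.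

**Lemma 5.** If $g\in Y_n^*$, then $\{\gamma\in\Delta_n:g\circ e_\gamma\ne0\}$ is countable.

**Proof.** Fix $i,m\in\mathbb N$ and suppose $\|g\circ e_{\gamma_l}\|>1/i$ for $L$ distinct $\gamma_1,\dots,\gamma_L\in\Delta_n$ of level $m$. Choose $x_l\in B_X$, multiplied by suitable unimodular scalars, with $g(e_{\gamma_l}x_l)$ real and greater than $1/i$. By (8) and $H(0,w)=Q(w)$,
$$\frac Li<\|g\|\,N_n\Big(\sum_le_{\gamma_l}x_l\Big)\le\|g\|(n+1)\,Q\Big(\sum_le_{\gamma_l}x_l\Big)\le\|g\|(n+1)L^{1/r_m},$$
which bounds $L$, as $r_m>1$. So for each $i,m$ there are finitely many such $\gamma$. Take the union over $i,m$. $\square$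

## Correcting any operator along an untouched coordinate

We prove Theorem 2(a). Given $\varepsilon>0$ choose $m$ with $2\lambda_m<\varepsilon$, write $\lambda,\tau,r$ for $\lambda_m,\tau_m,r_m$, and put $\eta(\varepsilon)=\eta=\tau^2/8$. Let $T\in\mathcal L(X,Y)$, $\|T\|=1$, $x_0\in S_X$, $N(Tx_0)>1-\eta$.

**Step 1: a functional that attains its norm.** We reduce to $Y_n$ and use Bollobás' theorem on $X^*$. Choose $n$ with $N_n(P_nTx_0)>1-\eta$, set $U=P_nT:X\to Y_n$, and take $f\in S_{Y_n^*}$ with $f(Ux_0)=N_n(Ux_0)$. Then $1-\eta<\|U^*f\|\le1$, and $h=U^*f/\|U^*f\|$ takes at $x_0$ a value in $(1-\eta,1]$. With $\beta=\tau/2$ we have $\eta=\beta^2/2$, so the theorem gives $\varphi\in S_{X^*}$ and $x_1\in S_X$ with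
$$\varphi(x_1)=1,\qquad\|x_1-x_0\|<\tfrac\tau2+\tfrac{\tau^2}4<\tau,\qquad\|\varphi-U^*f\|\le\tfrac\tau2+\big(1-\|U^*f\|\big)\le\tfrac\tau2+\eta\le\tau .$$

**Step 2: the index $\gamma$.** We record the data as an index, and choose its label so that it does not interfere with $T$. Put
$$g=(1-2\tau)f,\qquad B=(1-\tau)P_0T,\qquad\psi=\varphi-(1-\tau)U^*g .$$
Then $\|g\|\le1-2\tau$, $\|B\|\le1$, and
$$\|\psi\|\le\|\varphi-U^*f\|+\big(1-(1-\tau)(1-2\tau)\big)\|U^*f\|\le\tau+3\tau=4\tau .$$
So $\gamma=(n+1,m,g,\psi,B,\xi)\in\Gamma_{n+1}$ for every $\xi\in\mathbb R$. Let $\mathrm{supp}\,T=\{\gamma':(Tx)_{\gamma'}\ne0\text{ for some }x\}$. As $X$ is separable and coordinates are continuous, only a dense sequence of $x$ matters, so $\mathrm{supp}\,T$ is countable. If $\gamma'\in\Gamma_j$ with $j\ge n+2$, then $g_{\gamma'}\in Y_{j-1}^*$ and $\Gamma_{n+1}\subset\Delta_{j-1}$, so by Lemma 5 $g_{\gamma'}\circ e_\gamma\ne0$ for only countably many $\gamma\in\Gamma_{n+1}$. Since there are uncountably many labels, we can choose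 $\xi$ such that
$$\gamma\notin\mathrm{supp}\,T\quad\text{and}\quad g_{\gamma'}\circ e_\gamma=0\ \text{ for all }\gamma'\in\mathrm{supp}\,T\cap\bigcup_{j\ge n+2}\Gamma_j .\tag{10}$$
Define
$$S=(1-\tau)T+\lambda e_\gamma .$$

For Steps 3 to 5 fix $x$ with $\|x\|\le1$ and put $y=(1-\tau)Tx$, $y'=Sx=y+\lambda e_\gamma x$. We show $N(y')\le1$ through (9).

**Step 3: $H(y')\le1$.** The flat part of $H$ and the choice $\tau=(2\lambda)^r$ make the new coordinate free. Let $t=\max(\frac12,Q(Tx))$. For levels $m'\ne m$, $Q_{m'}(y')=(1-\tau)Q_{m'}(Tx)\le t$. At level $m$, since $(Tx)_\gamma=0$,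
$$Q_m(y')^r\le(1-\tau)^rt^r+\lambda^r\le t^r,\qquad\text{because}\quad\big(1-(1-\tau)^r\big)t^r\ge\tau2^{-r}=\lambda^r .$$
Hence $Q(y')\le t$ and $(2Q(y')-1)_+\le2t-1=(2Q(Tx)-1)_+$. Also $\|P_0y'\|=(1-\tau)\|P_0Tx\|$. So $\Theta(y')\le\Theta(Tx)\le1$, the last because $H(Tx)\le N(Tx)\le1$.

**Step 4: $M_\gamma(y')=|\varphi(x)|\le1$.** This is the calculation for which $M_\gamma$ was designed. We have $P_ny'=(1-\tau)Ux$ and $y'_\gamma=\lambda x$. So
$$g(P_ny')+\lambda^{-1}\psi(\lambda x)=(1-\tau)g(Ux)+\psi(x)=\varphi(x),\qquad P_0y'-\lambda^{-1}B(\lambda x)=(1-\tau)P_0Tx-Bx=0 .$$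

**Step 5: $M_{\gamma'}(y')\le1$ for $\gamma'\in\Gamma_j$, $\gamma'\ne\gamma$.** We use induction on $j$: the bounds already obtained for $\Delta_{j-1}$, $H(P_{j-1}y')\le H(y')\le1$ and (9) give $N_{j-1}(P_{j-1}y')\le1$. There are three cases.

- If $j\le n+1$, then $P_{j-1}y'=P_{j-1}y$ and $y'_{\gamma'}=y_{\gamma'}$, so $M_{\gamma'}(y')=M_{\gamma'}(y)\le N(y)\le1$.
- If $j\ge n+2$ and $\gamma'\notin\mathrm{supp}\,T$, then $y'_{\gamma'}=0$, and $M_{\gamma'}(y')=M_{\gamma'}(P_{j-1}y',0)\le N_{j-1}(P_{j-1}y')\le1$ by (7).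
- If $j\ge n+2$ and $\gamma'\in\mathrm{supp}\,T$, then $g_{\gamma'}(P_{j-1}y')=g_{\gamma'}(P_{j-1}y)$ by (10), and $P_0y'=P_0y$, $y'_{\gamma'}=y_{\gamma'}$. So $M_{\gamma'}(y')=M_{\gamma'}(y)\le1$.

By (9), $N(y')\le1$, and so $\|S\|\le1$.

**Step 6: conclusion of (a).** First, $N(Sx_1)\ge M_\gamma(Sx_1)=|\varphi(x_1)|=1$, so $\|S\|=\|Sx_1\|=1$. Next, $\|x_1-x_0\|<\tau<\varepsilon$. Finally, for $x\in B_X$,
$$N(\lambda e_\gamma x)=N_{n+1}(\lambda e_\gamma x)=\max\{H(\lambda e_\gamma x),M_\gamma(0,\lambda x)\}\le\max\{\lambda,5\tau\}=\lambda,$$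
so $\|S-T\|\le\tau+\lambda<2\lambda<\varepsilon$. As $\eta$ depends only on $\varepsilon$, this proves (a). $\square$

**Remark (the second term of $M_\gamma$ cannot be dropped).** The operator $S$ is not compact when $T$ is compact and $X$ is infinite-dimensional, because $\lambda e_\gamma$ is an isomorphic embedding. Suppose we had defined $M_\gamma(v,w)=|g_\gamma(v)+\lambda_\gamma^{-1}\psi_\gamma(w)|$ only. All of the above remains valid, but then one could use a rank-one correction. Choose a rank-one (or zero) operator $G$ on $X$ with $\psi\circ G=\psi$ and $\|G\|$ as close to $1$ as desired: $G=\psi(\cdot)x'/\psi(x')$ with $x'\in S_X$ and $|\psi(x')|$ close to $\|\psi\|$, or $G=0$ if $\psi=0$. Put $S=(1-\tau)T+\lambda e_\gamma G$. Step 3 needs $\tau\|G\|^r\le1-(1-\tau)^r$, and this is available because $(1-\tau)^r<1-\tau$ strictly. Step 4 still gives $|\varphi(x)|$. Step 5 is unchanged, and Step 6 gives $\|S-T\|\le\tau+\lambda\|G\|<2\lambda$ if $\|G\|\le\frac32$, since $\tau\le\lambda/5$. For compact $T$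 this $S$ is compact, so that version of $Y$ would have the BPBp for compact operators too.

## How flat directions at a point of $Y$ factor through $X$

We turn to (b). As in Proposition 3, norm attainment on a subspace of $c_0$ produces many flat directions at $y=Sx_1$: vectors $Rz$ with $N(y\pm Rz)\le1$. We ask what this forces on $P_0R$.

If $H(y)=1$, then (6) forces $P_0R=0$. If $M_\gamma(y)=1$ for some $\gamma$, then $(C_q)$, applied to both terms of $M_\gamma$ in the direction $Rz$, forces $P_0Rz=\lambda_\gamma^{-1}B_\gamma(Rz)_\gamma$, so that $P_0R$ factors through the $\gamma$-coordinate. The trouble is that by (9) $N(y)=1$ may hold because $\sup_\gamma M_\gamma(y)=1$ is not attained. If only $M_\gamma(y)>1-\delta$, the same argument gives $\|P_0R-\lambda_\gamma^{-1}B_\gamma R_\gamma\|^q\le q\delta/\tau_\gamma^q$, which is useless unless $\delta$ is much smaller than $\tau_\gamma^q$. So we need an index of level at most $p$ whose deficit is small compared with $\tau_p^q$. It will be found by counting: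 in passing from $H(y)<1$ up to $N(y)=1$, all indices of level above $p$ together contribute at most $2t_p$, and by (5) $t_p$ is much smaller than $\tau_p^q$.

**Lemma 6 (Key Lemma).** Let $y\in Y$, $N(y)=1$, $\|P_0y\|\ge\frac12$, $Q(y)\le\frac1{40}$. Let $Z$ be a Banach space and $R\in\mathcal L(Z,Y)$ with $N(y\pm Rz)\le1$ for $z\in B_Z$. Write $R_0=P_0R$, $R_\gamma z=(Rz)_\gamma$. Then $R_0=0$, or $R_0$ is an operator-norm limit of operators of the form $\lambda_\gamma^{-1}B_\gamma R_\gamma$.

**Step 1: the case $H(y)=1$.** Let $h=H(y)\le N(y)=1$. If $h=1$, then $\Theta(y)=1$ by (2), and $\Theta(y\pm Rz)\le1$ since $H\le N$. By (6), $1\ge1+\|R_0z\|^q$ for $z\in B_Z$, so $R_0=0$. From now on $h<1$.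

**Step 2: the staircase.** We follow how the norm climbs from $h$ to $1$. Put $V_n=N_n(P_ny)$, which increases to $1$, with $V_n\ge V_0=\|P_0y\|\ge\frac12$. Put $W_n=\max(V_n,h)$. Then $W_0=h$, as $\|P_0y\|\le h$, and $W_n\to1$. Since $H(P_{n+1}y)\le h$,
$$W_{n+1}=\max\Big\{W_n,\sup_{\gamma\in\Gamma_{n+1}}M_\gamma(y)\Big\}.$$
Let $p$ be so large that $3t_p<1-h$ and $4t_p\le1$, and put $\sigma=t_p>0$. Let $A=\{n\ge0:W_{n+1}>W_n\}$. For $n\in A$ the supremum equals $W_{n+1}>W_n$, so we can choose $\gamma_{n+1}\in\Gamma_{n+1}$ with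
$$M_{\gamma_{n+1}}(y)>\max\{W_n,\ W_{n+1}-\sigma2^{-n-1}\}.$$

**Step 3: each step of the staircase uses up some of $Q(y)$, and is low.** Let $n\in A$, $\gamma=\gamma_{n+1}$, $m=m(\gamma)$. By (7),
$$V_n\le W_n<M_\gamma(y)\le M_\gamma(P_ny,0)+M_\gamma(0,y_\gamma)\le(1-\tau_m)V_n+5\tau_m\lambda_m^{-1}\|y_\gamma\| .$$
Comparing the ends, $\|y_\gamma\|>\lambda_mV_n/5\ge\lambda_m/10$. Moreover, as $\|y_\gamma\|\le Q(y)\le\frac1{40}$ and $V_n\le W_n$,
$$W_{n+1}-W_n\le M_\gamma(y)+\sigma2^{-n-1}-W_n\le5\tau_m\lambda_m^{-1}\|y_\gamma\|+\sigma2^{-n-1}\le\frac{\tau_m}{8\lambda_m}+\sigma2^{-n-1}.$$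

**Step 4: counting.** We bound the total height of steps of high level. The $\gamma_{n+1}$, $n\in A$, are distinct, and $\sum_{m(\gamma)=m}\|y_\gamma\|^{r_m}\le40^{-r_m}$. If $k$ of them have level $m$, then $k(\lambda_m/10)^{r_m}\le40^{-r_m}$, so $k\le(4\lambda_m)^{-r_m}$. Hence the increments $W_{n+1}-W_n$ ($n\in A$) with $m(\gamma_{n+1})>p$ add up to at most
$$\sum_{m>p}(4\lambda_m)^{-r_m}\,\frac{(2\lambda_m)^{r_m}}{8\lambda_m}+\sigma=\sum_{m>p}2^{-r_m}2^{m-1}+\sigma=t_p+\sigma=2t_p .$$

**Step 5: an index of level at most $p$ with small deficit.** Choose $n^*$ with $W_{n^*}>1-\sigma$. If all $n\in A$ with $n<n^*$ had $m(\gamma_{n+1})>p$, then $1-t_p-h<W_{n^*}-W_0\le2t_p$, contradicting $3t_p<1-h$. So let $n<n^*$ be the last element of $A$ below $n^*$ with $m(\gamma_{n+1})\le p$, and put $\gamma=\gamma_{n+1}$. All later increments up to $n^*$ have level above $p$, so $W_{n+1}\ge W_{n^*}-2t_p>1-3t_p$, and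
$$M_\gamma(y)>W_{n+1}-\sigma>1-4t_p .$$

**Step 6: rigidity at $\gamma$.** For $z\in B_Z$ put $a=R_0z-\lambda_\gamma^{-1}B_\gamma R_\gamma z$. In $M_\gamma(y\pm Rz)^q$ the vector in the second term changes by $\pm a$, and the scalar in the first term by some $\pm c$. By $(C_q)$ for scalars and in $Y_0$, dropping $|c|^q$,
$$M_\gamma(y)^q+\tau_\gamma^q\|a\|^q\le\tfrac12\big(M_\gamma(y+Rz)^q+M_\gamma(y-Rz)^q\big)\le1 .$$
By Bernoulli's inequality $\tau_\gamma^q\|a\|^q\le1-(1-4t_p)^q\le4q\,t_p$. Since $m(\gamma)\le p$ gives $\tau_\gamma\ge\tau_p$, and $\gamma$ does not depend on $z$, (5) yields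
$$\big\|R_0-\lambda_\gamma^{-1}B_\gamma R_\gamma\big\|^q\le\frac{4q\,t_p}{\tau_p^q}\le4q\,4^{-p}.$$
Such a $\gamma$ exists for every large $p$. Let $p\to\infty$. $\square$

**Proof of Theorem 2(b).** Suppose $\|S-T_0\|<\theta$ with $S$ compact and $\|S\|=\|Sx_1\|=1$. The proof has two steps.

**Step 1: the hypotheses of the Key Lemma hold at $y=Sx_1$.** Since $T_0x_1\in Y_0$ has zero $\gamma$-coordinates,
$$Q(y)=Q(y-T_0x_1)\le N(y-T_0x_1)<\theta\le\tfrac1{40}.$$
Also $\|T_0x_1\|\ge\|Sx_1\|-\theta=1-\theta$, so $\|P_0y\|\ge\|T_0x_1\|-\|P_0(T_0x_1-y)\|\ge1-2\theta\ge\frac12$. Take $Z$ from Lemma 2. For $z\in B_Z$, $\|x_1\pm\frac12z\|\le1$, so $N(y\pm\frac12Sz)\le1$. The Key Lemma applies with $R=\frac12S|_Z$.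

**Step 2: $P_0S$ is approximable.** Each $R_\gamma:Z\to X$ is compact, because $R$ is compact and coordinates are continuous. By the AP of $X$ (second fact after Definition 4), $R_\gamma$ is approximable, hence so is $\lambda_\gamma^{-1}B_\gamma R_\gamma:Z\to Y_0$. By the Key Lemma, $R_0=\frac12P_0S|_Z$ is zero or a norm limit of such operators; in either case $P_0S|_Z$ is approximable. As $Z$ has finite codimension, there is a bounded projection $\pi$ of $X$ onto $Z$, and
$$P_0S=P_0S\pi+P_0S(I-\pi)$$
is approximable, the last term being of finite rank. The distance from $T_0$ to the approximable operators $X\to Y_0$ is $\rho$, so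
$$\rho\le\|T_0-P_0S\|=\|P_0(T_0-S)\|\le\|T_0-S\|<\theta\le\rho,$$
a contradiction. $\square$

Theorems 1 and 2 are now proved, and with them the Corollary.
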